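# Amenability, reversibility and common iterates in semigroups of rational functions

## 1. Invariant means on small semigroups

All functions are rational over $\mathbb C$, the product $AB$ means $A\circ B$, and $F^n$ is the $n$-th iterate ($F^0$ is the identity). A semigroup of rational functions is a set of rational functions closed under composition.

**Definition (amenability).** For $\mathcal T\subseteq S$ and $A\in S$ put $A^{-1}\mathcal T=\{W\in S\mid AW\in\mathcal T\}$ and $\mathcal TA^{-1}=\{W\in S\mid WA\in\mathcal T\}$. The semigroup $S$ is left amenable if there is a finitely additive probability measure $\mu$ on all subsets of $S$ with $\mu(A^{-1}\mathcal T)=\mu(\mathcal T)$ for all $A,\mathcal T$. It is right amenable if there is one with $\mu(\mathcal TA^{-1})=\mu(\mathcal T)$ for all $A,\mathcal T$, and amenable if one measure has both properties.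

**Definition (reversibility, common iterates).** $S$ is left reversible if $AS\cap BS\ne\emptyset$ for all $A,B\in S$. Two functions $A,B$ have a common iterate if $A^k=B^l$ for some $k,l\ge1$.

Which semigroups of rational functions carry an invariant mean? Commutative semigroups do, by a classical theorem, and composition is rarely commutative. So a natural first guess is: *$S$ is amenable exactly when it is commutative.* We test it by hand.

**Example 1 (two quadratic polynomials).** Let $S=\langle z^2+1,\,z^2+2\rangle$, with $A=z^2+1$, $B=z^2+2$. If $AX=BY$ with $X,Y\in S$, then $(X-Y)(X+Y)=1$ in $\mathbb C[z]$, so $X-Y$ and $X+Y$ are constant, and so are $X,Y$: impossible. So $S$ is not left reversible. It is not left amenable either: for any $A\in S$ we have $A^{-1}(AS)=S$, so an invariant $\mu$ has $\mu(AS)=1$; likewise $\mu(BS)=1$, and two sets of measure $1$ must meet. The guess survives.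

**Example 2 (a twist by a cube root of unity).** Let $A=z^5+z^2$, $\omega=e^{2\pi i/3}$. Then $A(\omega z)=\omega^2A(z)$, hence $A^n(\omega^jz)=\omega^{2^nj}A^n(z)$. So $S=\{\omega^iA^n: i\in\mathbb Z/3,\ n\ge1\}$ is a semigroup with
$$(\omega^iA^n)(\omega^jA^m)=\omega^{\,i+2^nj}A^{n+m}.$$
It is not commutative: $(\omega A)A=\omega A^2$ but $A(\omega A)=\omega^2A^2$. Yet it is amenable. Let $m$ be a shift-invariant finitely additive probability measure on $\{1,2,\dots\}$ (a limit point of the uniform measures on $\{1,\dots,L\}$), and put $\mu(\mathcal T)=\int\frac13|\{i:\omega^iA^n\in\mathcal T\}|\,dm(n)$. Left multiplication by $\omega^jA^h$ sends $(i,n)$ to $(j+2^hi,\,n+h)$ and right multiplication sends it to $(i+2^nj,\,n+h)$. Both shift $n$ by $h$ and are bijective in $i$ for fixed $n$, so $\mu$ is invariant on both sides.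

So the guess is false. What remains true in Example 2 is commutation up to iterates: $(\omega A)^2=\omega^{1+2}A^2=A^2$. The corrected guess is that *amenable means that any two elements have a common iterate.*

**Example 3 (monomials).** $S=\langle z^2,z^3\rangle$ is commutative, hence amenable and left reversible, but $z^2$ and $z^3$ have no common iterate because $2^k\ne3^l$. Monomials have to be excluded in some way.

**Example 4 (a sign).** Let $A=z^2+1$ and $S=\{\pm A^n:n\ge1\}$. As $A^n$ is even, $(\varepsilon A^n)(\varepsilon'A^m)=\varepsilon A^{n+m}$, so $S$ is a semigroup. Right multiplication by $\varepsilon' A^m$ acts on $\{\pm1\}\times\mathbb N$ by a shift of the second coordinate, so a shift-invariant mean supported on one copy of $\mathbb N$ shows that $S$ is right amenable. But $AS$ consists of functions $A^{n}$ and $(-A)S$ of functions $-A^{n}$, so $AS\cap(-A)S=\emptyset$. Thus $S$ is neither left reversible nor left amenable. Left and right differ, and left is the side to study.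

## 2. Special functions and the five conditions

**Definition (special functions).** A Lattès map is a rational $F$ of degree $\ge2$ with $F\Theta=\Theta L$ for some holomorphic $L:E\to E$ on an elliptic curve $E$ and some nonconstant holomorphic $\Theta:E\to\mathbb P^1$. A rational function is special if it is a Lattès map or is conjugate, by a Möbius transformation, to $z^{\pm n}$ or to $\pm T_n$, where $T_n$ is the Chebyshev polynomial, $T_n(\cos\theta)=\cos n\theta$.

**Definition ($C_\infty$).** For $P$ of degree $\ge2$, $C(P)$ is the semigroup of rational functions commuting with $P$, and $C_\infty(P)=\bigcup_{k\ge1}C(P^k)$. In Example 2, $A^2(\omega z)=\omega A^2(z)$, so $\omega z$ lies in $C_\infty(A)$ but not in $C(A)$.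

The following equivalence was posed, to be proved or disproved, in Fedor Pakovich, "Semigroups of rational functions: some problems and conjectures", arXiv:2110.01507 (2021). It is true.

**Theorem 1.** *Let $S$ be a semigroup of rational functions of degree at least two containing at least one non-special rational function. Then the following conditions are equivalent.*

1. *The semigroup $S$ is amenable.*
2. *The semigroup $S$ is left amenable.*
3. *The semigroup $S$ is left reversible.*
4. *Any two elements of $S$ have a common iterate.*
5. *The semigroup $S$ is a subsemigroup of $C_\infty(P)$ for some non-special rational function $P$ of degree at least two.*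

**Ramification.** Write $\deg_xF$ for the local degree of $F$ at $x$ and $V(F)\subset\mathbb P^1$ for the set of critical values. Riemann–Hurwitz (RH) says that for $\deg F=d$,
$$\sum_{x}(\deg_xF-1)=2d-2 .$$
Equivalently, $|F^{-1}(T)|=d|T|-(2d-2)$ for finite $T\supset V(F)$; for any finite $T$, $\sum_{w\in T}(d-|F^{-1}(w)|)\le2d-2$. It holds over every algebraically closed field of characteristic $0$, and for a degree $D$ extension of rational function fields it reads $\sum_{\mathfrak P}(e(\mathfrak P)-1)=2D-2$, over the places $\mathfrak P$ of the larger field.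

For $\nu:\mathbb P^1\to\mathbb N\cup\{\infty\}$ equal to $1$ off a finite set put
$$\operatorname{supp}\nu=\{\nu>1\},\qquad \chi(\nu)=2-\sum_w\Big(1-\frac1{\nu(w)}\Big).$$

**Published theorems used.**

* (RE) Ritt (*Permutable rational functions*, Trans. AMS 25 (1923)) and Eremenko (*Some functional equations connected with the iteration of rational functions*, Leningrad Math. J. 1 (1990)): if rational functions $F,G$ of degree $\ge2$ commute and have no common iterate, then both are special.
* (PO) Douady–Hubbard (Acta Math. 171 (1993), §9) and Milnor (*On Lattès maps*): put $\nu_F(w)=\operatorname{lcm}\{\deg_xF^j:j\ge1,\ F^j(x)=w\}$. A rational $F$ with $\deg F\ge2$ is special iff its postcritical set $\bigcup_{j\ge1}V(F^j)$ is finite and $\chi(\nu_F)=0$.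
* (GNY) Ghioca–Nguyen–Ye (*The dynamical Manin–Mumford conjecture and the dynamical Bogomolov conjecture for split rational maps*, J. Eur. Math. Soc. 21 (2019)), the case $f=g$ over $\mathbb C$: let $f$ be non-special of degree $\ge2$, $\Phi=f\times f$ on $\mathbb P^1\times\mathbb P^1$, and $\Gamma\subset\mathbb P^1\times\mathbb P^1$ an irreducible curve projecting dominantly to both factors. If $\Gamma$ contains infinitely many points preperiodic under $\Phi$, then $\Phi^{r+l}(\Gamma)=\Phi^r(\Gamma)$ for some $r\ge0$, $l\ge1$.

We also use standard facts: Lüroth's theorem (every field $L$ with $K\subsetneq L\subseteq K(t)$ is $K(t')$); the finite subgroups of $\mathrm{PGL}_2$ in characteristic $0$ are cyclic, dihedral, $A_4$, $S_4$ or $A_5$; Northcott's theorem; Koenigs linearization at a repelling fixed point; the existence of infinitely many repelling cycles (Fatou, Julia); virtually abelian groups are amenable, hence satisfy Følner's condition, left and right.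

**Example 5 (computing $\nu_F$).** For $z^n$: $\nu(0)=\nu(\infty)=\infty$, so $\chi=2-1-1=0$. For $T_2=2z^2-1$ the critical orbit is $0\mapsto-1\mapsto1\mapsto1$, and $\nu$ has values $2,2,\infty$ at $-1,1,\infty$: $\chi=0$ again. For $z^2+1$ the orbit $0,1,2,5,26,\dots$ is infinite, so $z^2+1$ is non-special. For $A=z^5+z^2$: $0$ and $\infty$ are fixed and critical, so $\nu_A=\infty$ at both. A critical point $c$ with $c^3=-\frac25$ has critical value $\frac35c^2\ne0,\infty$, so either the postcritical set is infinite or $\chi(\nu_A)\le-\frac12$. Hence $A$ is non-special.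

**Lemma S.** *If $P^k$ is special for some $k\ge 1$, $\deg P\ge2$, then $P$ is special.*

*Proof.* $V(P^m)=\bigcup_{i<m}P^i(V(P))$ increases with $m$, so $P$ and $P^k$ have the same postcritical set. Clearly $\nu_{P^k}\mid\nu_P$. Conversely let $P^j(x)=w$. Choose $i\ge0$ with $k\mid i+j$ and $x'$ with $P^i(x')=x$. Then $\deg_xP^j\mid\deg_{x'}P^{i+j}\mid\nu_{P^k}(w)$. So $\nu_P=\nu_{P^k}$; apply (PO). $\square$

## 3. From reversibility to the equations $A^NX=WA^NY$

Most of Theorem 1 is soft. $1\Rightarrow2$ is trivial, and $2\Rightarrow3$ is the argument of Example 1: $\mu(AS)=\mu(BS)=1$. For $4\Rightarrow5$ take $P\in S$ non-special: $W^i=P^j$ implies that $W$ commutes with $P^j$. The implications $5\Rightarrow4$ and $5\Rightarrow1$ are in Section 8. The hard one is $3\Rightarrow5$: from solvability of functional equations inside $S$ we must deduce commutation.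

A single equation $AX=BY$ is not enough. With $A=z(z+1)^2$ and $B=z^2$ we have
$$z(z+1)^2\circ z^2=z^2\circ z(z^2+1),$$
but $A,B$ have no common iterate since $3^k\ne2^l$. Reversibility gives more: for fixed $A,W\in S$ and every $N$, both $A^N$ and $WA^N$ lie in $S$, so $A^NX=WA^NY$ is solvable for every $N$.

**Theorem A.** *Let $A$ be a non-special rational function of degree $a\ge2$ and $W$ a nonconstant rational function. The following are equivalent: (i) $W$ commutes with some iterate of $A$; (ii) for every $N\ge1$ there are nonconstant rational $X,Y$ with $A^NX=WA^NY$.*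

(i)$\Rightarrow$(ii): if $WA^l=A^lW$, take $Y=A^{lN-N}$, $X=A^{lN-N}W$; both sides equal $A^{lN}W$.

**Example 6 (the second equation can decide).** Let $A=z^2+1$, $W=-z$. For $N=1$ the equation $X^2+1=-(Y^2+1)$ is a conic and has rational solutions. For $N=2$ it is $(x^2+1)^2+(y^2+1)^2+2=0$. A singular affine point has $x(x^2+1)=y(y^2+1)=0$, so each square is $0$ or $1$ and the left side is $2$, $3$ or $4$. At infinity the form $x^4+y^4$ has four distinct factors. So this is a smooth plane quartic, of genus $3$, and there are no nonconstant rational solutions.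

**A first approach to (ii)$\Rightarrow$(i), and where it stops.** One would like to let $N\to\infty$ in the solutions $(X_N,Y_N)$. Their degrees need not be bounded (those given above are not), so there is no limit to take. Curves behave better. The pair $(X_N,Y_N)$ parametrizes a component of genus $0$ of $A^N(x)=WA^N(y)$; there are finitely many components for each $N$, and $A\times A$ maps level $N+1$ to level $N$. By compactness one finds a coherent chain of genus $0$ components, that is, functions $x_n,y_n$ with $A(x_{n+1})=x_n$, $A(y_{n+1})=y_n$, $W(y_0)=x_0$. Now take a periodic point $z^*$ of $A$ and follow its cycle backwards in the $x_n$. The values of the $y_m$ form a backward orbit $q_0\leftarrow q_1\leftarrow\cdots$ of $A$ with $W(q_0)=z^*$. If all $q_m$ lay in one finitely generated field, heights would force $q_0$ to be periodic. The graph of $W$ would then contain infinitely many periodic points of $A\times A$, and (GNY) would finish.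

The gap is the words "one finitely generated field": the components at level $N$ may need larger and larger fields of definition. This really happens for special $A$. Take $A=z^2$, $W=3z$. Condition (ii) holds, with $X=3^{1/2^N}z$, $Y=z$, but $3z$ commutes with no $z^{2^l}$, since $3^{2^l}\ne3$. The components of $x^{2^N}=3y^{2^N}$ are $x=c_Ny$ with $c_N^{2^N}=3$, and for $z^*=1$ with chain $c_m^2=c_{m-1}$, $c_0=3$, one gets $q_m=1/c_m$: not periodic, and in no common number field.

So we must use non-specialness to bound the field of definition. This rests on finiteness of the set of all possible sequences $(y_m)$, since Galois permutes that set. Section 4 bounds the fields that can sit above the tower of the $x_n$, Section 5 deduces the finiteness, Section 6 treats backward orbits, and Section 7 carries out the plan above.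

In Sections 4, 5 and 7, $K\subset\mathbb C$ is an algebraically closed field, $A\in K(z)$ is non-special and $\deg A=a\ge2$. Points lie in $\mathbb P^1(K)$ unless stated otherwise; note $V(A^j)\subset\mathbb P^1(K)$.

## 4. Rational fields above an $A$-tower

**Definition (locally rational).** A field $M\supset K$ of transcendence degree $1$ is locally rational if each subfield finitely generated over $K$ and of transcendence degree $1$ is of the form $K(t)$.

Subfields of transcendence degree $1$ of locally rational fields are locally rational. An increasing union of fields $K(t)$ is locally rational: a finitely generated subfield lies in one member, and Lüroth applies. For example, $\bigcup_nK(x^{1/2^n})$ is locally rational.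

**Definition ($A$-tower).** An $A$-tower is a sequence $\hat x=(x_n)_{n\ge0}$ of elements transcendental over $K$ with $A(x_{n+1})=x_n$. Put $K(\hat x)=\bigcup_nK(x_n)$; note $[K(x_{n+1}):K(x_n)]=a$.

**Example 7.** Let $A=z(z+1)^2$. On $(-1,0)$ we have $x<A(x)<0$, so the critical point $-\frac13$ has an infinite orbit and $A$ is non-special by (PO). Put $U=z^2$, $F=z(z^2+1)$; then $AU=UF$. So with $t_n=F(t_{n+1})$ and $x_n=t_n^2$, the field $M=\bigcup K(t_n)$ is a locally rational extension of $X=K(\hat x)$. Its degree is $2$: $x_0/x_n$ is a square in $K(x_n)$ and $x_n$ is not, so $x_0$ is not a square in $X$. In contrast, for the special $A=z^2$ the fields $\bigcup_nK(x_n^{1/l})$ (with compatible roots, $l$ odd) are locally rational of degree $l$ over $X$, with no bound.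

**Lemma 1.** *There is a finite set $\mathcal U\subset K(z)$, depending only on $A$ and $K$, such that with $C=\max_{U\in\mathcal U}\deg U$ the following hold for every $A$-tower $\hat x$ and every locally rational algebraic extension $M$ of $X=K(\hat x)$.*

*(a) $[M:X]\le C$.*

*(b) There are $n_0$ and $t_n\in M$ ($n\ge n_0$) such that $M_n:=K(t_n)$ satisfies: $M=\bigcup M_n$; $x_n=U_n(t_n)$ with $U_n\in\mathcal U$ and $\deg U_n=[M:X]$; $M_{n+1}=M_n(x_{n+1})$; $[M_{n+1}:M_n]=a$. Moreover $M_{n+1}$ is the function field of the irreducible curve $A(x)=U_n(t)$.*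

*(c) The number of isomorphism classes (over $X$) of such $M$ is at most $|\mathcal U|$.*

*Proof.* **Setting up.** The purpose is to see a finite $M/X$ as one covering $U_n$ pulled back along $A$ again and again. Let $M/X$ be finite, $M=X(\theta)$, $e=[M:X]$. Choose $n_0$ such that the minimal polynomial of $\theta$ over $X$ has coefficients in $K(x_{n_0})$. For $n\ge n_0$ put $M_n=K(x_n,\theta)$; by local rationality $M_n=K(t_n)$, and $x_n=U_n(t_n)$ for some $U_n\in K(z)$. The minimal polynomial stays irreducible over the smaller field $K(x_n)$, so $\deg U_n=[M_n:K(x_n)]=e$ for all $n\ge n_0$. Comparing degrees, $[M_{n+j}:M_n]=a^je/e=a^j$. As $M_{n+j}$ is the compositum of $M_n$ and $K(x_{n+j})$ and has degree $ea^j$ over $K(x_n)$, the surjection $K(x_{n+j})\otimes_{K(x_n)}M_n\to M_{n+j}$ is an isomorphism. So $M_{n+j}$ is the function field of the curve $A^j(x)=U_n(\tau)$, which is irreducible.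

**The ramification law.** We compute how the ramification of $U_n$ changes with $n$. Let $A^j(x)=U_n(\tau)=w$, $d=\deg_xA^j$, $e'=\deg_\tau U_n$, and let $s$ be a local parameter at $w$. Tensoring with $K((s))$ over $K(x_n)$ turns $K(x_{n+j})$ into the product over $x\in A^{-j}(w)$ of the fields $K((s^{1/d}))$, and $M_n$ into the product over $\tau\in U_n^{-1}(w)$ of the fields $K((s^{1/e'}))$. The tensor product $K((s^{1/d}))\otimes_{K((s))}K((s^{1/e'}))$ is a nonempty product of copies of $K((s^{1/\operatorname{lcm}(d,e')}))$. So over every point $(x,\tau)$ of the curve there are places $\mathfrak p$ of $M_{n+j}$, all of index $\operatorname{lcm}(d,e')$ over $w$. A place of $M_{n+j}=K(t_{n+j})$ is a value of $t_{n+j}$, and its index over $x$ is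
$$\deg_{\mathfrak p}U_{n+j}=\frac{\operatorname{lcm}(d,e')}{d}=\frac{e'}{\gcd(d,e')}.$$
Put $\nu_n(w)=\operatorname{lcm}\{\deg_\tau U_n:U_n(\tau)=w\}$; its support is $V(U_n)$. For a prime $p$, $v_p(e'/\gcd(d,e'))=\max(v_p(e')-v_p(d),0)$. Taking the maximum over all $\tau$ above $w$,
$$\nu_{n+j}(x)=\frac{\nu_n(A^j(x))}{\gcd\big(\nu_n(A^j(x)),\deg_xA^j\big)}\qquad(n\ge n_0,\ j\ge0).\tag{1}$$
In Example 7, $\nu_n$ has value $2$ at $0,\infty$. At the preimage $-1$ of $0$, $A$ has local degree $2$, and (1) gives $\nu_{n+1}(-1)=1$. At $0$ and $\infty$ the local degrees are $1$ and $3$, and the value $2$ persists.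

**Step 1: $\chi(\nu_n)\ge0$.** This restricts $\nu_n$ to a short list. As $\deg U_{n+j}=e$, at most $2e-2$ points $x$ have $\nu_{n+j}(x)>1$. For any other $x\in A^{-j}(w)$, $w\in\operatorname{supp}\nu_n$, (1) gives $\nu_n(w)\mid\deg_xA^j$. So $|A^{-j}(w)|\le a^j/\nu_n(w)+2e-2$. RH for $A^j$ gives $\sum_{w\in\operatorname{supp}\nu_n}(a^j-|A^{-j}(w)|)\le2a^j-2$. Divide by $a^j$ and let $j\to\infty$: $\sum_w(1-1/\nu_n(w))\le2$.

If $e=1$ then $\nu_n\equiv1$. Let $e\ge2$. Over one point $U_n$ has ramification at most $e-1<2e-2$, so the support has $r\ge2$ points. If $r=2$, both points must be totally ramified, $U_n$ is $z^e$ up to Möbius transformations on both sides, and the values are $(e,e)$. For $r\ge3$ solve $\sum(1-1/\nu)\le2$ with all $\nu\ge2$. So the values of $\nu_n$ on its support are one of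

* $\chi>0$: $(e,e),\ (2,2,m),\ (2,3,3),\ (2,3,4),\ (2,3,5)$;
* $\chi=0$: $(3,3,3),\ (2,4,4),\ (2,3,6),\ (2,2,2,2)$.

**Step 2: $\chi(\nu_n)>0$.** The case $\chi=0$ would make $A$ special. Let $T$ be finite, $T\supset\operatorname{supp}\nu_n\cup V(A)$. Then $|A^{-1}(T)|=a|T|-(2a-2)$, and $\operatorname{supp}\nu_{n+1}\subset A^{-1}(T)$ by (1). Since $\gcd\le\deg_xA$ in (1), $1/\nu_{n+1}(x)\le\deg_xA/\nu_n(A(x))$. Hence
$$\chi(\nu_{n+1})=2-|A^{-1}(T)|+\sum_{x\in A^{-1}(T)}\frac1{\nu_{n+1}(x)}\le2a-a|T|+\sum_{w\in T}\frac a{\nu_n(w)}=a\,\chi(\nu_n),\tag{2}$$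
with equality iff $\nu_n(A(x))=\nu_{n+1}(x)\deg_xA$ for all $x$ (automatic for $x\notin A^{-1}(T)$).

Suppose $\chi(\nu_n)=0$. By (2) and Step 1 at all levels, $\chi(\nu_{n'})=0$ for all $n'\ge n$, with equality at each step, so $\nu_n(A^j(x))=\nu_{n+j}(x)\deg_xA^j$ for all $j,x$. Thus $\nu_n(w)$ is a multiple of every $\deg_xA^j$ with $A^j(x)=w$. If $a^j>24$, some $x\in A^{-j}(w)$ has $\nu_{n+j}(x)=1$: otherwise $A^{-j}(w)\subset\operatorname{supp}\nu_{n+j}$ has at most $4$ points, each with $\deg_xA^j\le\nu_n(w)\le6$, and $a^j\le24$. For this $x$, $\nu_n(w)=\deg_xA^j$. Hence $\nu_n=\nu_A$. Also $V(A^j)\subset\operatorname{supp}\nu_n$ for all $j$, so the postcritical set is finite, and $\chi(\nu_A)=0$. By (PO) $A$ is special, a contradiction.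

**Step 3: $\nu_n\le5a^8$.** The list with $\chi>0$ still has two infinite families, $(e,e)$ and $(2,2,m)$; large values there would make $A$ a power or a Chebyshev polynomial. Suppose $\nu_n(w)>5a^8$. By (1), for $0\le j\le8$ every $x\in B_j:=A^{-j}(w)$ has $\nu_{n+j}(x)\ge\nu_n(w)/a^j>5$. In the list with $\chi>0$ at most two points have value $>5$, so $|B_j|\le2$. Since $A(B_{j+1})=B_j$, $|B_j|$ is nondecreasing. By RH, $A$ has at most two totally ramified points.

Suppose $|B_3|=2$. Then $|B_4|=|B_5|=2$. As $B_4=A^{-1}(B_3)$ and $B_5=A^{-1}(B_4)$, all points of $B_4$ and of $B_5$ are totally ramified, so $B_4=B_5=A^{-1}(B_4)$. Moving this completely invariant pair to $\{0,\infty\}$ makes $A$ conjugate to $z^{\pm a}$, a contradiction.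

So $B_j=\{b_j\}$ for $j\le3$, with $b_0=w$ and $b_1,b_2,b_3$ totally ramified. Hence $b_i=b_j$ for some $1\le i<j\le3$; applying $A^i$ gives $w=b_s$, $s=j-i\in\{1,2\}$. If $w\ne b_1$, then $s=2$ and $A^{-1}(w)=\{b_1\}$, $A^{-1}(b_1)=\{w\}$, so $\{w,b_1\}$ is completely invariant, a contradiction as before. So $A^{-1}(w)=\{w\}$.

If $\nu_n$ has type $(e,e)$, the same holds at the other support point, and $A$ is conjugate to $z^a$, a contradiction. So the type is $(2,2,m)$ with $m=\nu_n(w)$. Conjugate (replacing $A,x_n,U_n$ by $\mu A\mu^{-1},\mu(x_n),\mu U_n$ with $\mu\in\mathrm{PGL}_2(K)$) so that $w=\infty$ and $A$ is a polynomial. For $0\le j\le8$ we have $\nu_{n+j}(\infty)\ge6$, and by (1) finite points of $\operatorname{supp}\nu_{n+j}$ have value $2$. By the list, the type at level $n+j$ is $(2,2,m_j)$, with exactly two finite support points, forming a set $P_j$. By (1), for $0\le i\le i+h\le8$ and $B=A^h$,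
$$P_{i+h}\text{ is the set of points of }B^{-1}(P_i)\text{ at which }B\text{ has odd local degree}.\tag{3}$$

Let $b=a^h$, $h\ge1$. The points of $B^{-1}(P_i)$ carry total degree $2b$, exactly two of them have odd degree, and the others have degree $\ge2$. So $|B^{-1}(P_i)|\le2+(2b-2)/2=b+1$. RH for the polynomial $B$ on $\mathbb C$ gives $2b-|B^{-1}(P_i)|\le b-1$. So equality holds: the two odd points are simple, all other points have degree $2$, and all finite critical values of $B$ lie in $P_i$. For $h=2$ (so $b\ge4$), both points of $P_i$ are critical values of $A^2$, since a noncritical one would have $b>2$ simple preimages. So $P_i$ is the set of finite critical values of $A^2$ for $0\le i\le6$, and $P_0=P_1$.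

Normalize $P_0=\{\pm1\}$. The case $i=0$, $h=1$, with $P_1=P_0$, says $A^2-1=c(z^2-1)R^2$, where $R$ has $a-1$ distinct roots, all critical points of $A$. So $A'=\text{const}\cdot R$, and comparing leading coefficients, $a^2(1-A^2)=(1-z^2)A'^2$. Then $f(\theta)=A(\cos\theta)$ satisfies $f'^2=a^2(1-f^2)$. Differentiating, $f''=-a^2f$; as $f$ is even, $f=c\cos a\theta$, and the first equation gives $c^2=1$. So $A=\pm T_a$ is special, a contradiction.

**Step 4: finitely many $U_n$.** If $w\in\operatorname{supp}\nu_n\setminus V(A^2)$, then by (1) its $a^2\ge4$ preimages under $A^2$ lie in $\operatorname{supp}\nu_{n+2}$, which has at most $3$ points, a contradiction. So $\operatorname{supp}\nu_n\subset V(A^2)$, $\nu_n\le5a^8$ and $\chi(\nu_n)>0$: $\nu_n$ lies in a finite list depending only on $A$. Next we bound $e$. Put $\nu'(\tau)=\nu_n(U_n(\tau))/\deg_\tau U_n\in\mathbb N$. With $T\supset\operatorname{supp}\nu_n=V(U_n)$ finite, $|U_n^{-1}(T)|=e|T|-(2e-2)$ and $\sum_{U_n(\tau)\in T}1/\nu'(\tau)=e\sum_{w\in T}1/\nu_n(w)$. So $\chi(\nu')=e\,\chi(\nu_n)$ as in (2). Since $\chi(\nu')\le2$, $e\le2/\chi(\nu_n)$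 is bounded by a constant depending only on $A$.

Functions $U\in K(z)$ of bounded degree with $V(U)\subset V(A^2)$ form finitely many classes under precomposition with $\mathrm{PGL}_2(K)$. Indeed, such a $U$ of degree $e$ gives a connected covering of $\mathbb P^1(\mathbb C)\setminus V(A^2)$ of degree $e$. These correspond to transitive actions of a finitely generated group on $e$ points, so there are finitely many up to isomorphism. An isomorphism between the coverings given by $U,U'$ maps punctured discs around punctures to such discs, so it extends to a Möbius map $\mu$ of $\mathbb P^1(\mathbb C)$ with $U'=U\mu$. This $\mu$ is defined over $K$: the equation $U(F)=U'$ has at most $\deg U$ solutions $F\in\mathbb C(z)$, and $\operatorname{Aut}(\mathbb C/K)$ permutes them through coefficients. So the coefficients of $\mu$ (one of them normalized to $1$) have finite orbits, hence are algebraic over $K$, hence lie in $K$.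

Let $\mathcal U\subset K(z)$ be a finite set of representatives of the classes, and change the generators $t_n$ so that $U_n\in\mathcal U$. This proves (a), (b) for finite $M/X$. An infinite algebraic locally rational $M$ would contain finite subextensions $X(\theta)$, again locally rational, of arbitrarily large degree, contradicting (a) for these. So (a), (b) hold in general.

**Step 5: part (c).** Given $|\mathcal U|+1$ such extensions, choose $n$ admissible for all of them. Two have the same $U_n=U$. Since $[M:X]=[M_n:K(x_n)]$ and $M=XM_n$, both are isomorphic over $X$ to $X\otimes_{K(x_n)}K(t)$ with $x_n=U(t)$. $\square$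

## 5. Only finitely many towers solve $W(y_0)=x_0$

**Lemma 2.** *Let $M$ be a locally rational field, algebraic over $K(x_0)$ with $x_0\in M\setminus K$, and let $W\in K(z)$ be nonconstant. Then the set $\mathcal Y$ of sequences $\hat y=(y_m)_{m\ge0}$ in $M$ with $A(y_{m+1})=y_m$ and $W(y_0)=x_0$ is finite.*

For $A=z^2$ this fails: with $M=\bigcup_nK(x_0^{1/2^n})$ and $W=z$, all compatible choices of the roots $x_0^{1/2^m}$ occur. The plan is to show that an infinite $\mathcal Y$ forces $M$ to look like this power tower; then one can adjoin roots of large prime degree, which Lemma 1(a) forbids.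

*Proof.* **Step 1: an infinite automorphism group.** Suppose $\mathcal Y$ is infinite. Since $y_0$ takes at most $\deg W$ values, there are infinitely many distinct $\hat y^{(i)}\in\mathcal Y$ ($i\ge1$) with the same $y_0$. Each is an $A$-tower, and $M$ is algebraic over $K(\hat y^{(i)})$. Put $Y=K(\hat y^{(1)})$. Via the $K$-isomorphism $Y\to K(\hat y^{(i)})$, $y_m^{(1)}\mapsto y_m^{(i)}$, the field $M$ becomes a locally rational algebraic extension $M^{(i)}$ of $Y$. By Lemma 1(c), infinitely many of the $M^{(i)}$ are isomorphic over $Y$. So there are an index $i_0$ and, for infinitely many $i$, automorphisms $\gamma_i$ of $M/K$ with $\gamma_i(y_m^{(i_0)})=y_m^{(i)}$ for all $m$. They are pairwise distinct and fix $y_0$. Hence $Q:=\operatorname{Aut}(M/K(y_0))$ is infinite.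

**Step 2: $Q$-stable rational layers.** We want $Q$ to act on rational fields, where finite groups are classified. Write $\hat y=\hat y^{(i_0)}$ and let $M_n=K(t_n)$, $n\ge n_0$, be as in Lemma 1(b) for the tower $\hat y$ and $M$. Let $R_n$ be the compositum of all $\gamma(M_n)$, $\gamma\in Q$. As $t_n$ is algebraic over $K(y_0)$, it has finitely many conjugates in $M$, so $R_n$ is finitely generated, hence rational. It is $Q$-stable and finite over $K(y_0)$; moreover $R_n\subset R_{n+1}$ and $\bigcup R_n=M$. Let $Q_n$ be the image of $Q$ in the finite group $\operatorname{Aut}(R_n/K(y_0))$. The maps $Q_{n+1}\to Q_n$ are onto and $Q\to\prod Q_n$ is injective. If $|Q_n|$ were bounded, these maps would eventually be bijective and $Q$ would be finite. So $|Q_n|\to\infty$, monotonically. Fix $n_1\ge n_0$ with $|Q_{n_1}|>\max(60,4a)$. For $n\ge n_1$, $Q_n$ is a finite subgroup of $\operatorname{Aut}(R_n/K)\cong\mathrm{PGL}_2(K)$ of order $>60$, so it is cyclic or dihedral.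

**Step 3: each layer is a power map.** We claim that one can choose generators $R_n=K(s_n)$, $n\ge n_1$, with $s_n=s_{n+1}^{d_n}$, $d_n=[R_{n+1}:R_n]\le a$. The induction carries the statement that the subgroup $Z_n\subset Q_n$ of all elements acting by $s_n\mapsto\zeta s_n$, $\zeta\in K^*$, has index $\le2$ in $Q_n$.

For $n=n_1$ take a cyclic subgroup of $Q_{n_1}$ of index $\le2$. It is diagonalizable, so a generator $s_{n_1}$ can be chosen on which it acts by $s\mapsto\zeta s$.

Suppose $s_n$ is given. Then $N:=|Z_n|\ge|Q_n|/2$ satisfies $N\ge2a$ and $N\ge3$, and $Z_n$ acts as the group $\mu_N$ of $N$-th roots of unity. Let $R'=R_n(t_{n+1})=K(r)$, $s_n=\Phi(r)$, $d=\deg\Phi=[R':R_n]$. As $M_n\subset R_n$ and $M_n(t_{n+1})=M_{n+1}$, $d\le[M_{n+1}:M_n]=a$. Since $R_n\subset R_{n+1}$ is $Q$-stable and $R_{n+1}$ is the compositum of the $\gamma(K(t_{n+1}))$, it is also the compositum of the $\gamma(R')$, $\gamma\in Q$. Put $D=[R_{n+1}:R_n]$.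

First, $\Phi$ is unramified over points $p\ne0,\infty$. Suppose it is ramified at $r_0$ over such a $p$, with index $\varepsilon\ge2$. The places $\mathfrak P$ of $R_{n+1}$ over $r_0$ satisfy $\sum e(\mathfrak P|r_0)=D/d$ and $e(\mathfrak P|p)=\varepsilon e(\mathfrak P|r_0)\ge2$. So
$$\sum_{\mathfrak P|r_0}(e(\mathfrak P|p)-1)\ge\tfrac12\sum_{\mathfrak P|r_0}e(\mathfrak P|p)\ge D/d .$$
Each element of $Z_n$ lifts to an element of $Q$, which acts on $R_{n+1}$ and preserves $R_n$. So the ramification of $R_{n+1}/R_n$ over each of the $N$ distinct points $\zeta p$, $\zeta\in\mu_N$, is also at least $D/d$. RH for $R_{n+1}/R_n$ gives $ND/d\le2D-2$, so $N<2d\le2a$, a contradiction.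

So $\Phi$ is unramified outside $\{0,\infty\}$. If $d\ge2$, RH forces total ramification over both $0$ and $\infty$. In every case we may choose $r$ with $s_n=r^d$.

Next, $R'$ is $Q$-stable. $Z_n$ is normal in $Q_n$ (index $\le2$) and nontrivial, with fixed-point set $\{0,\infty\}$ in the coordinate $s_n$. So each $\gamma\in Q$ preserves $\{0,\infty\}$, and $\gamma(s_n)=cs_n^{\pm1}$ with $c\in K^*$. Hence $(\gamma(r)/r^{\pm1})^d=c$, and $\gamma(r)=c'r^{\pm1}$ with $c'\in K^*$ since $K$ is algebraically closed. So $\gamma(r)\in R'$, and $R_{n+1}=R'$. Put $s_{n+1}=r$, $d_n=d$. The elements of $Q_{n+1}$ acting by $r\mapsto c'r$ form a subgroup of index $\le2$, and the induction continues.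

**Step 4: eventually $d_n=a$.** Put $c_n=[R_n:M_n]<\infty$. From $[R_{n+1}:M_n]=d_nc_n=a\,c_{n+1}$ and $d_n\le a$ we get $c_{n+1}\le c_n$. So $c_n$ is eventually constant, and $d_n=a$ for $n\ge n_2$. With $s=s_{n_2}$, $\sigma_j=s_{n_2+j}$: $\sigma_{j+1}^a=\sigma_j$, $\sigma_j^{a^j}=s$, and $M=\bigcup_jK(\sigma_j)$.

**Step 5: a locally rational extension that is too large.** Choose a prime $l>\max(a,C)$, let $\theta^l=s$ and $M'=M(\theta)$. As $l\nmid a$, for each $j$ there are $\alpha,\beta\in\mathbb Z$ with $\alpha l+\beta a^j=1$. Put $\eta_j=\sigma_j^\alpha\theta^\beta$. Then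
$$\eta_j^l=\sigma_j^{\alpha l}s^\beta=\sigma_j^{\alpha l+\beta a^j}=\sigma_j,\qquad \eta_j^{a^j}=s^\alpha\theta^{\beta a^j}=\theta^{\alpha l+\beta a^j}=\theta .$$
So $K(\sigma_j,\theta)=K(\eta_j)$, and $M'=\bigcup_jK(\sigma_j,\theta)$ is locally rational. As $l\nmid a^j$, $s=\sigma_j^{a^j}$ is not an $l$-th power in any $K(\sigma_j)$, hence not in $M$. As $l$ is prime, $[M':M]=l$. But $M'$ is algebraic over $K(\hat y)$, so Lemma 1(a) gives $l\le[M':K(\hat y)]\le C<l$, a contradiction. $\square$

## 6. Backward orbits over finitely generated fields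

**Lemma 3.** *Let $k$ be finitely generated over $\mathbb Q$, $A\in k(z)$, $\deg A=a\ge2$, $q_m\in\mathbb P^1(k)$, $A(q_{m+1})=q_m$ for $m\ge0$. Then $\{q_m\}$ is finite, and all $q_m$ are periodic.*

For instance, $0,-1,0,-1,\dots$ is a backward orbit of $z^2-1$ over $\mathbb Q$. The sequence $3^{-1/2^m}$ of Section 3 is a backward orbit of $z^2$, but it lies in no finitely generated field.

*Proof.* We prove finiteness by induction on $\operatorname{trdeg}k$; the tool at each stage is a height that $A$ multiplies by about $a$.

**Step 1: $k$ a number field.** The standard inequality $h(A(q))\ge a\,h(q)-c$ for the Weil height gives $h(q_{m+1})\le(h(q_m)+c)/a$. If $H=\max(h(q_0),c/(a-1))$, then $h(q_m)\le H$ implies $h(q_{m+1})\le(H+(a-1)H)/a=H$. So heights are bounded, and Northcott's theorem applies.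

**Step 2: a degree function when $\operatorname{trdeg}k\ge1$.** Let $x_1,\dots,x_r$ be a transcendence basis of $k/\mathbb Q$ and $k_1$ the algebraic closure of $\mathbb Q(x_1,\dots,x_{r-1})$ in $k$. As a subextension of a finitely generated extension, $k_1$ is finitely generated over $\mathbb Q$, and $\operatorname{trdeg}k_1=r-1$. As $k_1$ is algebraically closed in $k$ and the characteristic is $0$, $k=k_1(B)$ for a smooth projective geometrically integral curve $B$ over $k_1$. A point $q=[u:v]\in\mathbb P^1(k)$ is a morphism $B\to\mathbb P^1$, of degree ($0$ for constants)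
$$\deg q=-\sum_{\mathfrak p}\deg(\mathfrak p)\min(\operatorname{ord}_{\mathfrak p}u,\operatorname{ord}_{\mathfrak p}v),$$
the sum over closed points of $B$. For $v=1$ this is the degree of the polar divisor of $u$, and since $\sum_{\mathfrak p}\deg(\mathfrak p)\operatorname{ord}_{\mathfrak p}f=0$ for $f\in k^*$, it does not depend on the scaling of $(u,v)$.

**Step 3: $\deg A(q)\ge a\deg q-c$.** Write $A=[F:G]$ with forms $F,G\in k[U,V]$ of degree $a$ without common factor, and let $R\in k^*$ be their resultant. There are forms $f_i,g_i$ of degree $a-1$ over $k$ with $f_1F+g_1G=RU^{2a-1}$, $f_2F+g_2G=RV^{2a-1}$. Let $m_{\mathfrak p}$ be the minimum of $\operatorname{ord}_{\mathfrak p}$ over the coefficients of the $f_i,g_i$; it is $0$ for almost all $\mathfrak p$. With $\omega=\min(\operatorname{ord}_{\mathfrak p}u,\operatorname{ord}_{\mathfrak p}v)$ the two identities give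
$$(2a-1)\omega+\operatorname{ord}_{\mathfrak p}R\ \ge\ m_{\mathfrak p}+(a-1)\omega+\min\big(\operatorname{ord}_{\mathfrak p}F(u,v),\operatorname{ord}_{\mathfrak p}G(u,v)\big).$$
Multiply by $\deg(\mathfrak p)$, sum, and use $\sum\deg(\mathfrak p)\operatorname{ord}_{\mathfrak p}R=0$: $\deg A(q)\ge a\deg q-c$ with $c=-\sum\deg(\mathfrak p)m_{\mathfrak p}$ independent of $q$. As in Step 1, $\deg q_m\le D:=\max(\deg q_0,c/(a-1))$ for all $m$.

**Step 4: specialization.** Bounded degree alone does not give finiteness; we add the inductive hypothesis at many points of $B$. For all but finitely many $b\in B(\bar k_1)$ the coefficients of $F,G$ are regular at $b$ and $R(b)\ne0$. Then the specialization $A_b$ has degree $a$, and $A_b(q_{m+1}(b))=q_m(b)$ for all $m$. By induction over $k_1(b)$, a finite extension of $k_1$, the set $\{q_m(b):m\ge0\}$ is finite. Take more than $2D$ such points $b$. Two distinct morphisms of degree $\le D$ agree in at most $2D$ points, since the pullback of the diagonal, a divisor of bidegree $(1,1)$, has degree at most $2D$. So $q_m$ is determined by its values at the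 chosen points, and $\{q_m\}$ is finite.

**Step 5: periodicity.** $A$ maps the finite set $\{q_m:m\ge1\}$ onto $\{q_m:m\ge0\}$, which contains it. So the two sets are equal and $A$ permutes them. $\square$

## 7. Descent, specialization, and the proof of Theorem A

We prove (ii)$\Rightarrow$(i). Let $k$ be a finitely generated field containing the coefficients of $A$ and $W$, and $K=\bar k\subset\mathbb C$.

**Step 1: the tower.** We turn (ii) into one coherent object. Let $\mathcal C_n$ ($n\ge0$) be the finite set of irreducible components of geometric genus $0$ of the curve $\{A^n(x)=WA^n(y)\}\subset\mathbb P^1\times\mathbb P^1$ over $K$. On a component neither coordinate is constant: if one is, the equation leaves finitely many values for the other. Moreover $\mathcal C_n\ne\emptyset$. For $n=0$ the curve is $x=W(y)$. For $n\ge1$ the image of $t\mapsto(X(t),Y(t))$ from (ii) is a component over $\mathbb C$, of genus $0$ by Lüroth, and the components over $\mathbb C$ are the base changes of those over $K$, with the same genus. The map $A\times A$ sends $\mathcal C_{n+1}$ to $\mathcal C_n$,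 by Lüroth again. By König's lemma there are $\Gamma_n\in\mathcal C_n$ with $(A\times A)(\Gamma_{n+1})=\Gamma_n$. The coordinate functions give a chain of rational fields $K(\Gamma_n)=K(x_n,y_n)$ with
$$A(x_{n+1})=x_n,\qquad A(y_{n+1})=y_n,\qquad W(y_0)=x_0 .$$
So $M=\bigcup_nK(\Gamma_n)$ is locally rational, and algebraic over $K(x_0)$, hence over $K(\hat x)$. Take $n_0,t_n,U_n\in\mathcal U$ from Lemma 1(b), and let $t_n=F_{n+1}(t_{n+1})$, $F_{n+1}\in K(z)$, so that $AU_{n+1}=U_nF_{n+1}$. For given $U,U'\in\mathcal U$ there are at most $\deg U$ functions $F\in K(z)$ with $AU'=UF$, because such an $F$ is a root of $U(F)=AU'$ in the field of rational functions. So only finitely many different functions $U_n$, $F_{n+1}$ occur. Enlarging $k$ by a finite extension ($K$ is unchanged), we may assume that all elements of $\mathcal U$ and all these $F$ are defined over $k$.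

**Step 2: one field of definition.** This is the point where the first approach stopped. $G=\operatorname{Gal}(K/k)$ acts on $K(t_n)$ through coefficients, fixing $t_n$. This is compatible with $K(t_n)\subset K(t_{n+1})$ because $F_{n+1}$ is over $k$. So $G$ acts on $M=\bigcup K(t_n)$, fixing $x_n=U_n(t_n)$ for $n\ge n_0$, hence fixing $x_0=A^n(x_n)$. As $A$ and $W$ are over $k$, $G$ permutes the set $\mathcal Y$ of Lemma 2, which is finite and contains $\hat y=(y_m)$. The stabilizer of $\hat y$ is the intersection of the stabilizers of the $y_m$. Each of these is open, because $y_m$ lies in some $K(t_n)$ and has finitely many coefficients. So the stabilizer of $\hat y$ is closed, and of finite index, hence open. So there is a finite extension $k'/k$ with every $y_m$ in $\bigcup_nK(t_n)^{\operatorname{Gal}(K/k')}=\bigcup_nk'(t_n)$.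

**Step 3: every periodic point is the $W$-image of a periodic point.** Let $z^*\in\mathbb P^1(\mathbb C)$ be periodic for $A$; it is algebraic over $k$, so $z^*\in\mathbb P^1(K)$. Let $x_n^*$ be the points of its cycle with $x_0^*=z^*$, $A(x_{n+1}^*)=x_n^*$. Choose $t_{n_0}^*\in U_{n_0}^{-1}(x_{n_0}^*)$. Given $t_n^*$ with $U_n(t_n^*)=x_n^*=A(x_{n+1}^*)$, the point $(x_{n+1}^*,t_n^*)$ lies on the irreducible curve $A(x)=U_n(t)$, whose function field is $M_{n+1}=K(t_{n+1})$ with $x=x_{n+1}$, $t=t_n$. A place over this point is a value $t_{n+1}^*$ with $F_{n+1}(t_{n+1}^*)=t_n^*$ and $U_{n+1}(t_{n+1}^*)=x_{n+1}^*$.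

All $t_n^*$ lie in the finite set $\bigcup_{U\in\mathcal U}\bigcup_iU^{-1}(x_i^*)$, hence in $\mathbb P^1(k'')$ for a finite extension $k''/k'$. Let $q_m$ be the value at $t_n=t_n^*$ of $y_m\in k'(t_n)$, $n$ large; it is independent of $n$ because $F_{n+1}(t_{n+1}^*)=t_n^*$. Then $q_m\in\mathbb P^1(k'')$ and $A(q_{m+1})=q_m$. Also $W(q_0)=z^*$, because $W(y_0)=x_0=A^nU_n(t_n)$ takes the value $A^n(x_n^*)=z^*$ at $t_n^*$. By Lemma 3, $q_0$ is $A$-periodic. As $A$ has infinitely many periodic points, the graph $\Gamma=\{(y,W(y))\}$ contains infinitely many points periodic under $\Phi=A\times A$.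

**Step 4: from periodic points to commutation.** $\Gamma$ projects dominantly to both factors. By (GNY), $\Phi^{r+l}(\Gamma)=\Phi^r(\Gamma)$ for some $r\ge0$, $l\ge1$. If $p\in\Gamma$ is $\Phi$-periodic of period $N_p$, then $p=\Phi^{jN_p}(p)\in\Phi^{jN_p}(\Gamma)$ for all $j$; taking $jN_p\ge r$, $p$ lies in one of the $l$ curves $\Phi^i(\Gamma)$, $r\le i<r+l$. One of these irreducible curves therefore meets $\Gamma$ in infinitely many points, so $\Phi^i(\Gamma)=\Gamma$ for some $i\ge r$. Then
$$\Phi^l(\Gamma)=\Phi^l(\Phi^i(\Gamma))=\Phi^{i-r}(\Phi^{r+l}(\Gamma))=\Phi^{i-r}(\Phi^r(\Gamma))=\Phi^i(\Gamma)=\Gamma .$$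
So $(A^l(y),A^lW(y))\in\Gamma$ for all $y$, that is, $WA^l=A^lW$. This proves Theorem A. $\blacksquare$

## 8. Subsemigroups of $C_\infty(P)$ carry two-sided means

Let $P$ be non-special of degree $\ge2$.

**Lemma 4.** *Every nonconstant $X\in C_\infty(P)$ satisfies $X^k=P^l$ with $k\ge1$, $l\ge0$; here $l\ge1$ iff $\deg X\ge2$.*

*Proof.* Let $X$ commute with $P^j$. If $\deg X\ge2$, then $X$ and $P^j$ have a common iterate: otherwise $P^j$ is special by (RE), and so is $P$ by Lemma S. If $\deg X=1$, $X$ maps the finite set $\mathrm{Fix}(P^{js})$ injectively to itself. Choose $s$ so that this set has at least $3$ points. Some power of $X$ fixes at least $3$ points and is the identity, $P^0$. The last assertion follows by comparing degrees. $\square$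

**Proposition 1.** *Let $S\subset C_\infty(P)$ be a semigroup of nonconstant rational functions with an element of degree $\ge2$. Then $S$ is amenable.*

*Proof.* **Step 1: a central element.** In a finitely generated piece, one iterate of $P$ commutes with everything. Let $S_0\subset S$ be generated by $A_1,\dots,A_r$ with $\deg A_1\ge2$. Let $A_i$ commute with $P^{j_i}$, let $A_1^{k_1}=P^{l_1}$ with $l_1\ge1$, and $j=\prod j_i$. Then $Q=A_1^{k_1j}=P^{l_1j}\in S_0$ is central in $S_0$. If $X\in S_0$ and $X^k=P^l$ as in Lemma 4, then $X^{kl_1j}=Q^l$. So each $X\in S_0$ satisfies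
$$X^k=Q^l\quad\text{for some }k\ge2,\ l\ge0\tag{4}$$
(square if necessary). Replacing $Q$ by an iterate $Q^m$ keeps centrality and (4), since $X^{km}=(Q^m)^l$. So we may assume that $Q$ has a repelling fixed point.

**Step 2: cancellation in $S_0$.** If $FX=GX$, then $F=G$ since $X$ is onto. If $XF=XG$, then $X^kF=X^kG$, so $Q^lF=Q^lG$, so $FQ^l=GQ^l$ and $F=G$.

**Step 3: a group of fractions.** We embed $S_0$ in a group by inverting only $Q$. Let $\Gamma_0$ be the set of pairs $(X,n)$, $X\in S_0$, $n\ge0$, modulo $(X,n)\sim(Y,m)\iff XQ^m=YQ^n$, with product $(X,n)(Y,m)=(XY,n+m)$; write $(X,n)=XQ^{-n}$. The relation is transitive: $XQ^m=YQ^n$ and $YQ^p=ZQ^m$ give $XQ^{p}Q^m=YQ^nQ^p=ZQ^nQ^m$; cancel $Q^m$. The product is well defined because $Q$ is central. $\Gamma_0$ is a monoid with identity $(Q,1)$, containing $S_0$ via $X\mapsto(X,0)$. It is a group: by (4), $(X,0)(X^{k-1},l)=(Q^l,l)=(Q,1)$, and likewise in the other order, so $X$ has inverse $X^{k-1}Q^{-l}$. The inverse of $Q$ is $(Q,2)$, and $(X,n)=X\cdot(Q^{-1})^n$.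

**Step 4: $\Gamma_0$ is virtually abelian.** Let $F$ be the finite nonempty set of repelling fixed points of $Q$. Take $X\in S_0$, $z\in F$. Then $Q(X(z))=X(Q(z))=X(z)$. From $X^k=Q^l$ we get $X'(z)\ne0$ (in local coordinates), as $(Q^l)'(z)\ne0$. Differentiating $QX=XQ$ at $z$ shows that $Q$ has the same multiplier at $X(z)$ as at $z$. So $X(F)\subset F$, and $X$ acts bijectively on $F$ because $X^k=Q^l$ acts trivially. As $Q$ acts trivially on $F$, this gives a homomorphism $\Gamma_0\to\operatorname{Sym}(F)$; let $H$ be its kernel, of finite index.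

Fix $z_0\in F$, $\lambda=Q'(z_0)$, $|\lambda|>1$. By the chain rule, $XQ^{-n}\mapsto X'(z_0)\lambda^{-n}$ is a well-defined homomorphism $H\to\mathbb C^*$. It is injective: in the Koenigs coordinate at $z_0$, $Q$ is $w\mapsto\lambda w$, and $X$ is a power series $g=\sum_{i\ge1}c_iw^i$ with $g(\lambda w)=\lambda g(w)$. So $c_i(\lambda^i-\lambda)=0$ and $g$ is linear. If $X'(z_0)=\lambda^n$, then $X=Q^n$ near $z_0$, hence everywhere, and $XQ^{-n}=1$. Thus $H$ is abelian.

**Step 5: one-sided means on $S_0$.** We push Følner sets of $\Gamma_0$ into $S_0$. $\Gamma_0$ is amenable. So for finite $E\subset S_0$ and $\varepsilon>0$ there is a finite nonempty $\Phi\subset\Gamma_0$ with $|g\Phi\,\triangle\,\Phi|\le\varepsilon|\Phi|$ for $g\in E$. Replacing $\Phi$ by $\Phi Q^N$, $N$ large, we may assume $\Phi\subset S_0$. For the uniform measure $u$ on $\Phi$, $\mathcal T\subset S_0$ and $g\in E$,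
$$|u(g^{-1}\mathcal T)-u(\mathcal T)|=\frac{\big||g\Phi\cap\mathcal T|-|\Phi\cap\mathcal T|\big|}{|\Phi|}\le\varepsilon .$$
A limit point of these measures along the directed set of pairs $(E,\varepsilon)$, in the compact space of finitely additive probability measures, is a left invariant measure on $S_0$. Right Følner sets, moved into $S_0$ by the central $Q^N$, give a right invariant measure in the same way.

**Step 6: means on $S$.** Extend the measures of the $S_0$'s to $S$ by $\mathcal T\mapsto\mathcal T\cap S_0$ and take limit points along the directed set of finitely generated $S_0\subset S$ containing an element of degree $\ge2$. For $A\in S_0$, $(A^{-1}\mathcal T)\cap S_0=\{W\in S_0:AW\in\mathcal T\cap S_0\}$, and similarly on the right. So this gives a left invariant measure $\lambda$ and a right invariant measure $\rho$ on $S$. To get one measure with both properties, put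
$$\mu(\mathcal T)=\int_S\rho(x^{-1}\mathcal T)\,d\lambda(x).$$
As $x^{-1}(A^{-1}\mathcal T)=(Ax)^{-1}\mathcal T$, left invariance of $\lambda$ gives $\mu(A^{-1}\mathcal T)=\mu(\mathcal T)$. As $x^{-1}(\mathcal TA^{-1})=\{W:xWA\in\mathcal T\}=(x^{-1}\mathcal T)A^{-1}$, right invariance of $\rho$ gives $\mu(\mathcal TA^{-1})=\mu(\mathcal T)$. So $S$ is amenable. $\square$

## 9. Proof of Theorem 1

$1\Rightarrow2$ is trivial.

$2\Rightarrow3$: $A^{-1}(AS)=S$, so $\mu(AS)=1$; likewise $\mu(BS)=1$. So $AS\cap BS\ne\emptyset$.

$3\Rightarrow5$: let $A\in S$ be non-special and $W\in S$. For every $N\ge1$, $A^N$ and $WA^N$ lie in $S$, so left reversibility gives $X,Y\in S$ with $A^NX=WA^NY$. By Theorem A, $W$ commutes with an iterate of $A$. Hence $S\subset C_\infty(A)$.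

$5\Rightarrow4$: by Lemma 4, $X^i=P^j$ and $Y^l=P^m$ with all exponents $\ge1$, for $X,Y\in S$. So $X^{im}=P^{jm}=Y^{lj}$.

$4\Rightarrow5$: let $P\in S$ be non-special. If $W\in S$ and $W^i=P^j$, then $W$ commutes with $P^j$. So $S\subset C_\infty(P)$.

$5\Rightarrow1$: Proposition 1.

Hence $1\Rightarrow2\Rightarrow3\Rightarrow5\Rightarrow1$ and $4\Leftrightarrow5$. $\blacksquare$

The hypotheses are needed. Example 3 satisfies 1–3 but not 4, so a non-special element cannot be dispensed with. In Example 4, $z^2+1$ is non-special, $S$ is right amenable, and condition 3 fails, so by Theorem 1 all of 1–5 fail; "left" cannot be replaced by "right".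

## 10. Elements of degree one, the genus-zero criterion, and structure

**Theorem 2.** *Let $S$ be a semigroup of nonconstant rational functions (degree one allowed) containing a non-special function of degree $\ge2$. The following are equivalent:*

1. *$S$ is amenable;*
2. *$S$ is left amenable;*
3. *$S$ is left reversible;*
4. *any two elements of $S$ of degree $\ge2$ have a common iterate;*
5. *$S\subset C_\infty(P)$ for some non-special $P$ of degree $\ge2$;*
6. *for some non-special $A\in S$ of degree $\ge2$, and all $W\in S$, $N\ge1$, the curve $A^N(x)=WA^N(y)$ has a component of geometric genus $0$;*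
7. *the property in 6 holds for every non-special $A\in S$ of degree $\ge2$; equivalently, every element of $S$ commutes with some iterate of every such $A$.*

*If they hold, then $S$ is cancellative and embeds in a group $\Gamma$ generated by $S$ for which there is an exact sequence $1\to T\to\Gamma\to\mathbb Z\to1$ with $T$ locally finite. All degrees of elements of $S$ are powers of one integer. If moreover $S$ is finitely generated, then $T$ is finite, some iterate of an element of $S$ of degree $\ge2$ is central in $S$, and the number of elements of $S$ of a given degree is bounded.*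

In Example 2, $\Gamma$ is generated by $\mathbb Z/3$ and $A$, with $T=\mathbb Z/3$. Indeed, in $\Gamma$ the element $(\omega A)A^{-1}$ has order $3$ and conjugation by $A$ squares it, by the product formula of Example 2.

*Proof.* **Step 1: the equivalences.** A component of genus $0$ is parametrized by a pair of nonconstant $X,Y$ with $A^NX=WA^NY$, and conversely, by Lüroth. So by Theorem A, the property in 6 for a given $A$ and all $W,N$ says exactly that $S\subset C_\infty(A)$. The two formulations of 7 are therefore equivalent, and $7\Rightarrow6\Rightarrow5$. $5\Rightarrow1$ is Proposition 1, and $1\Rightarrow2\Rightarrow3$ as in Section 9. $3\Rightarrow7$: for a non-special $A\in S$ of degree $\ge2$ and $W\in S$, apply left reversibility to $A^N,WA^N\in S$. $5\Rightarrow4$ as in Section 9. $4\Rightarrow5$: fix a non-special $A\in S$ of degree $\ge2$. If $\deg W\ge2$, then $W$ and $A$ have a common iterate, so $W$ commutes with some $A^j$. If $\deg W=1$, then $WA$ and $A$ have a common iterate, so $WA\,A^j=A^jWA$ for some $j\ge1$; cancelling $A$ on the right, $WA^j=A^jW$.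

**Step 2: the group $\Gamma$.** We glue the groups of fractions of Section 8. For finitely generated $S_0\subset S$ containing an element of degree $\ge2$ we have cancellation and $\Gamma_{S_0}=\Gamma_0$. Any three elements of $S$ lie in such an $S_0$, so $S$ is cancellative. Let $S_0\subset S_0'$ and let $Q\in S_0$ be the central element used for $S_0$. Then $XQ^{-n}\mapsto XQ^{-n}\in\Gamma_{S_0'}$ is a well-defined injective homomorphism $\Gamma_{S_0}\to\Gamma_{S_0'}$: $Q$ is invertible in $\Gamma_{S_0'}$ and commutes with $S_0$, so $XQ^{-n}=YQ^{-m}$ holds in either group iff $XQ^m=YQ^n$. It is determined by being the identity on $S_0$, because $\Gamma_{S_0}$ is generated by $S_0$; so these maps are compatible. Let $\Gamma$ be the direct limit. It contains $S$ and is generated by it.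

**Step 3: degrees.** Let $\deg P=\epsilon^s$ with $\epsilon$ not a perfect power, so the exponents $e_i$ in the factorization $\epsilon=\prod p_i^{e_i}$ have gcd $1$. By Lemma 4, $(\deg X)^k=\epsilon^{sl}$ for $X\in S$. So $\deg X=\prod p_i^{f_i}$ with $kf_i=sle_i$ for all $i$; hence $k\mid sl$, and $\deg X=\epsilon^{sl/k}$ is a power of $\epsilon$. Degree extends to a homomorphism $\Gamma\to\epsilon^{\mathbb Z}$ with nontrivial image, hence with image $\cong\mathbb Z$. Let $T$ be its kernel.

**Step 4: $T$ is locally finite.** Put $T_0=T\cap\Gamma_0$. If $XQ^{-n}\in T_0$ and $X^k=Q^l$, then comparing degrees $l=nk$, so $(XQ^{-n})^k=X^kQ^{-nk}=1$. So $T_0$ is torsion. $\Gamma_0$ is finitely generated and virtually abelian, so its subgroup $T_0$ is finitely generated, torsion and virtually abelian, hence finite. A finitely generated subgroup of $T$ lies in some $T_0$, so $T$ is locally finite.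

**Step 5: $S$ finitely generated.** Some generator has degree $\ge2$, so we may take $S_0=S$ with that generator as $A_1$. Then $T=T_0$ is finite, and $Q\in S$ is central and an iterate of $A_1$. Two elements $X,Y\in S$ of equal degree satisfy $XY^{-1}\in T$, so the elements of a given degree lie in one coset of $T$, and there are at most $|T|$ of them. $\square$
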